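\title{Basic sequences of translates in $L_p(\mathbb R)$ whose span contains $\ell_2$}

\begin{abstract}
We show that for every $1<p<\infty$, $p\ne2$, there are a function $f\in L_p(\mathbb R)$ and a uniformly discrete set $\Lambda\subset\mathbb R$ such that the translates of $f$ by the elements of $\Lambda$ form a basic sequence whose closed linear span contains a complemented copy of $L_p(\mathbb R)$, and hence a copy of $\ell_2$. This gives a positive answer, for basic sequences and for Schauder frames, to a question of Odell, Sari, Schlumprecht and Zheng. For $p>2$ one can take $\Lambda=\{4^n:n\ge1\}$. For $1<p<2$ one can take for $\Lambda$ an arbitrarily small perturbation of $\mathbb N$, but never a subset of a lattice coset. For $p=1$ no such system exists.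
\end{abstract}

\section{Introduction}\label{sec:intro}

For $f:\mathbb R\to\mathbb R$ and $\lambda\in\mathbb R$ let $f_{(\lambda)}(x)=f(x-\lambda)$. For $f\in L_p(\mathbb R)$, $1\le p<\infty$, and $\Lambda\subseteq\mathbb R$ let $X_p(f,\Lambda)$ be the closed linear span of $\{f_{(\lambda)}:\lambda\in\Lambda\}$ in $L_p(\mathbb R)$. The set $\Lambda$ is \emph{uniformly discrete} if
$$\inf\{|\lambda-\lambda'|:\lambda,\lambda'\in\Lambda,\ \lambda\ne\lambda'\}>0 .$$
A sequence in a Banach space is \emph{basic} if it is a Schauder basis of its closed linear span: every element of that span has a unique norm convergent expansion in the sequence. A sequence $(x_n)$ in a Banach space $X$ is a \emph{Schauder frame} for $X$ if there are $x_n^*\in X^*$ such that $x=\sum_nx_n^*(x)x_n$, with norm convergence, for every $x\in X$. A frame need not give unique expansions, but its coefficients depend linearly and continuously on $x$. A basic sequence, together with its coordinate functionals, is a Schauder frame for its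 closed span.

The following question was posed by Odell, Sari, Schlumprecht and Zheng \cite{OSSZ}.

\medskip
\noindent\textbf{Question.} \emph{Let $1<p<4$. Do there exist $f\in L_p(\mathbb R)$ and a uniformly discrete set $\Lambda\subseteq\mathbb R$ such that $X_p(f,\Lambda)$ contains an isomorph of $\ell_2$ and $(f_{(\lambda)})_{\lambda\in\Lambda}$ can be ordered to be}
\begin{itemize}
\item[(a)] \emph{a basic sequence, or}
\item[(b)] \emph{a Schauder frame for $X_p(f,\Lambda)$?}
\end{itemize}

The simplest system is $f=1_{[0,1)}$, $\Lambda=\mathbb Z$. Here $\|\sum a_nf_{(n)}\|_p=\|a\|_{\ell_p}$, so $X_p(f,\mathbb Z)$ is isometric to $\ell_p$. This settles $p=2$, and for $p\neq2$ it suggests the answer ``no'': translates along a uniformly discrete set move off to infinity, and functions with disjoint supports span $\ell_p$. The suggestion can be made precise. A subspace of $L_p(\mathbb R)$, $p\ne2$, on which the restriction $R_I$ to each bounded interval $I$ is a compact operator contains no copy of $\ell_2$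 (Lemma~\ref{lem:compact}). If $f$ has bounded support, only finitely many translates meet $I$, so $R_I$ has finite rank on $X_p(f,\Lambda)$. A general $f$ is a function of bounded support plus a small tail, and a basis or frame hypothesis keeps the coefficients of a unit vector bounded, so one might expect compactness to survive.

The gap in this reasoning is quantitative. Uniform discreteness gives $\sum_{\lambda}\|R_If_{(\lambda)}\|_p^p<\infty$. To sum a series with bounded coefficients absolutely one needs $\sum_\lambda\|R_If_{(\lambda)}\|_p<\infty$. The two conditions agree for $p=1$, and there the guess is correct. For $p>1$ many small tails can pile up on one interval, and the guess is wrong.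

\begin{theorem}\label{thm:large}
Let $2<p<\infty$. There are $f\in L_p(\mathbb R)$ and $\Lambda\subset\mathbb N$ such that $(f_{(\lambda)})_{\lambda\in\Lambda}$, in increasing order, is a basic sequence and $X_p(f,\Lambda)$ contains a complemented subspace isomorphic to $L_p(\mathbb R)$.
\end{theorem}

\begin{theorem}\label{thm:small}
Let $1<p<2$ and let $\omega_q>0$ $(q\in\mathbb N)$ be arbitrary. There are $f\in L_p(\mathbb R)$ and $\Lambda=\{\lambda_q:q\in\mathbb N\}$ with $0\le\lambda_q-q\le\min(\omega_q,\frac14)$ such that $(f_{(\lambda_q)})_{q\ge1}$ is a basic sequence and $X_p(f,\Lambda)$ contains a complemented subspace isomorphic to $L_p(\mathbb R)$.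
\end{theorem}

The next two theorems show that the perturbation in Theorem~\ref{thm:small} cannot be removed and that the range $p>1$ cannot be enlarged.

\begin{theorem}\label{thm:lattice}
Let $1\le p<2$ and let $\Lambda$ lie in a coset $c+h\mathbb Z$ of a lattice. Then for every $f\in L_p(\mathbb R)$ the space $X_p(f,\Lambda)$ contains no isomorph of $\ell_2$.
\end{theorem}

No basis or frame assumption is made in Theorem~\ref{thm:lattice}.

\begin{theorem}\label{thm:one}
Let $p=1$ and let $\Lambda$ be uniformly discrete. If $(f_{(\lambda)})_{\lambda\in\Lambda}$ can be ordered as a basic sequence or as a Schauder frame for $X_1(f,\Lambda)$, then $X_1(f,\Lambda)$ contains no isomorph of $\ell_2$.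
\end{theorem}

\begin{corollary}\label{cor:class}
Let $1\le p<\infty$. A function $f$ and a set $\Lambda$ as in \emph{(a)} exist if and only if $p>1$, and the same holds for \emph{(b)}. In both versions they exist with $\Lambda$ inside a lattice coset if and only if $p\ge2$. In particular, the answer to \emph{(a)} and to \emph{(b)} is yes for every $p\in(1,2)\cup(2,4)$.
\end{corollary}

\begin{proof}
In Theorems~\ref{thm:large} and~\ref{thm:small} the gaps of $\Lambda$ are at least $1$ and $\frac34$, so $\Lambda$ is uniformly discrete, and $L_p(\mathbb R)$ contains $\ell_2$ (fact (F2) below). Together with the example $f=1_{[0,1)}$, $\Lambda=\mathbb Z$ for $p=2$, this gives (a) for all $p>1$, with $\Lambda\subseteq\mathbb Z$ when $p\ge2$. Version (a) implies version (b). Theorems~\ref{thm:one} and~\ref{thm:lattice} exclude the remaining cases.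
\end{proof}

Section~\ref{sec:tools} fixes notation and recalls the standard facts we use. Section~\ref{sec:obstruction} proves the negative results, which show what a construction has to overcome. Section~\ref{sec:large} proves Theorem~\ref{thm:large}. Section~\ref{sec:plan} explains why that construction fails for $p<2$ and what replaces it, and Sections~\ref{sec:fractional}--\ref{sec:end} prove Theorem~\ref{thm:small}.

\section{Notation and standard facts}\label{sec:tools}

Scalars are real and $f$ is real-valued. If $L_p(\mathbb R)$ is taken over $\mathbb C$, Theorems~\ref{thm:large} and~\ref{thm:small} persist: $f$ is real and $\max(\|u\|_p,\|v\|_p)\le\|u+iv\|_p\le\|u\|_p+\|v\|_p$ for real $u,v$, so every bounded operator between the real spans extends to a bounded operator between the complex spans.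

We write $e(x)=e^{2\pi ix}$, $1/p+1/p'=1$, $\mathbb T=\mathbb R/\mathbb Z$. \emph{Cell $j$} is the interval $[j,j+1)$, $j\in\mathbb Z$. The letter $C$ denotes constants that depend only on $p$ and on two cutoff functions fixed once and for all; its value may change from line to line. We write $A\asymp B$ if $A\le CB$ and $B\le CA$.

Sequences are indexed by $\mathbb Z$; $c_{00}$ denotes the finitely supported ones, $\|a\|_p$ is the $\ell_p$-norm, $\delta_0$ is the unit mass at $0$, $(a*b)_j=\sum_na_nb_{j-n}$, and $P_na=a1_{(-\infty,n]}$. For $a\in\ell_1$ let $\hat a(\theta)=\sum_na_ne(n\theta)$. For sequences whose support is bounded below, convolution is multiplication of formal Laurent series $\sum a_nz^n$; all sums are finite, and convolution is associative.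

\begin{itemize}
\item[(F1)] \emph{Basic sequences.} Nonzero vectors $x_1,x_2,\dots$ form a basic sequence if and only if there is $K$ with $\|\sum_{q\le n}a_qx_q\|\le K\|\sum_qa_qx_q\|$ for all finitely supported $a$ and all $n$.
\item[(F2)] \emph{Haar system.} Let $(\chi_k)_{k\ge1}$ be the Haar system normalized in $L_p(0,1)$: $\chi_1=1$, followed by the functions $|I|^{-1/p}(1_{I^-}-1_{I^+})$, where $I$ runs through the dyadic subintervals of $[0,1)$ in order of decreasing length and $I^-,I^+$ are the halves of $I$. For $1<p<\infty$ it is an unconditional basis of $L_p(0,1)$, and $\|\sum c_k\chi_k\|_p\asymp\|(\sum c_k^2\chi_k^2)^{1/2}\|_p$. By Khintchine's inequality the Rademacher functions span a copy of $\ell_2$ in $L_p(0,1)$. If $\Phi$ is an increasing diffeomorphism of $(0,1)$ onto $\mathbb R$, then $g\mapsto(g\circ\Phi)(\Phi')^{1/p}$ is an isometry of $L_p(\mathbb R)$ onto $L_p(0,1)$.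
\item[(F3)] \emph{Complemented copies.} If $V:Y\to X$ and $R:X\to Y$ are bounded and $RV=\mathrm{id}_Y$, then $\|y\|\le\|R\|\,\|Vy\|$ and $(VR)^2=VR$, so $V$ is an isomorphic embedding and $VR$ is a bounded projection of $X$ onto $V(Y)$.
\item[(F4)] \emph{Convolution.} For $a,b\in\ell_1$ we have $\|a*b\|_1\le\|a\|_1\|b\|_1$ and $\widehat{a*b}=\hat a\,\hat b$. The Fourier coefficients of a function $\Theta\in C^2(\mathbb T)$ are at most $C\|\Theta\|_{C^2}(1+n^2)^{-1}$, so their $\ell_1$-norm is at most $C\|\Theta\|_{C^2}$. Convolution with $\kappa\in\ell_1$ has norm at most $\|\kappa\|_1$ on $\ell_1$ and, by Parseval's identity, at most $\|\hat\kappa\|_\infty$ on $\ell_2$. By the Riesz--Thorin theorem its norm on $\ell_p$, $1\le p\le2$, is at most $\|\kappa\|_1^{2/p-1}\|\hat\kappa\|_\infty^{2/p'}$.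
\item[(F5)] \emph{Trigonometric polynomials.} Let $A(\theta)=\sum_{|n|\le N}a_ne(n\theta)$. Bernstein's inequality: $\|A'\|_{L_p(\mathbb T)}\le2\pi N\|A\|_{L_p(\mathbb T)}$. M.~Riesz's theorem: for $1<p<\infty$ the partial sums satisfy $\|\sum_{|n|\le m}a_ne(n\theta)\|_{L_p(\mathbb T)}\le C\|A\|_{L_p(\mathbb T)}$ for all $m$.
\item[(F6)] \emph{Littlewood--Paley theorem} \cite[Ch.~XV]{Zygmund}. Split $\mathbb Z$ into the dyadic blocks $\{0\}$, $[2^r,2^{r+1})$ and $-[2^r,2^{r+1})$, $r\ge0$, and let $\Delta_DA$ be the part of a trigonometric polynomial $A$ with frequencies in the block $D$. For $1<p<\infty$, $\|A\|_{L_p(\mathbb T)}\asymp\|(\sum_D|\Delta_DA|^2)^{1/2}\|_{L_p(\mathbb T)}$.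
\item[(F7)] \emph{Van der Corput's theorem} \cite[Theorem~5.9]{Titchmarsh}. If $F$ is real and $C^2$ with $\mu\le|F''|\le H\mu$ on $[y_1,y_2]$, $y_2\ge y_1+1$, then $\sum_{y_1<n\le y_2}e(F(n))=O(H(y_2-y_1)\mu^{1/2})+O(\mu^{-1/2})$.
\item[(F8)] \emph{Summation by parts.} With $S_n=\sum_{m=n_0}^nz_m$ we have $\sum_{n=n_0}^{n_1}g_nz_n=g_{n_1}S_{n_1}+\sum_{n=n_0}^{n_1-1}(g_n-g_{n+1})S_n$. If the $g_n$ are values of a $C^1$ function $\psi$ at monotonically ordered points, the sum is at most $(\|\psi\|_\infty+\int|\psi'|)\max_n|S_n|$ in modulus.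
\end{itemize}

\section{Compact restrictions exclude $\ell_2$}\label{sec:obstruction}

For an interval $I$ let $R_I$ be the restriction of functions to $I$.

\begin{lemma}\label{lem:compact}
Let $1\le p<\infty$, $p\ne2$, and let $X\subset L_p(\mathbb R)$ be a closed subspace such that $R_I:X\to L_p(I)$ is compact for every bounded interval $I$. Then $X$ contains no isomorph of $\ell_2$.
\end{lemma}

\begin{proof}
Suppose $T:\ell_2\to X$ is an isomorphic embedding and put $y_n=Te_n$, where $(e_n)$ is the unit vector basis. Then $\beta\le\|y_n\|_p\le\beta'$ for some $\beta,\beta'>0$, and $y_n\to0$ weakly. Compact operators map weakly null sequences to norm null sequences, so $\|R_Iy_n\|_p\to0$ for every bounded $I$. We use this to pass to an almost disjoint subsequence. Let $\epsilon=\beta/10$ and $I_0=\emptyset$. Given $I_{j-1}$, choose $n_j>n_{j-1}$ with $\|y_{n_j}1_{I_{j-1}}\|_p\le\epsilon2^{-j-1}$, and then a bounded interval $I_j\supset I_{j-1}$ with $\|y_{n_j}1_{\mathbb R\setminus I_j}\|_p\le\epsilon2^{-j-1}$.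 The functions $z_j=y_{n_j}1_{I_j\setminus I_{j-1}}$ have disjoint supports and $\|y_{n_j}-z_j\|_p\le\epsilon2^{-j}$, so $\beta/2\le\|z_j\|_p\le\beta'$. For finitely supported $c$,
$$\tfrac\beta2\|c\|_p\le\Big\|\sum c_jz_j\Big\|_p\le\beta'\|c\|_p,\qquad\Big\|\sum c_j(y_{n_j}-z_j)\Big\|_p\le\epsilon\sup_j|c_j|\le\tfrac\beta{10}\|c\|_p .$$
Hence $\|\sum c_jy_{n_j}\|_p$ is equivalent to $\|c\|_p$. It is also equivalent to $\|c\|_2$, because $T$ is an embedding. For $c=1_{[1,m]}$ this says that $m^{1/p}/m^{1/2}$ stays between two positive constants as $m\to\infty$, which is false for $p\ne2$.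
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
If $f=0$ or $\Lambda$ is finite, $X=X_1(f,\Lambda)$ is finite dimensional. Otherwise let $(\lambda_n)$ be the given ordering, $f_n=f_{(\lambda_n)}$, and $y=\sum_nf_n^*(y)f_n$ for $y\in X$, with $f_n^*\in X^*$; for a basic sequence take the coordinate functionals. The terms of a convergent series tend to $0$ and $\|f_n\|_1=\|f\|_1\ne0$, so $f_n^*(y)\to0$ for every $y$. By the uniform boundedness principle $\sup_n\|f_n^*\|<\infty$. Let $I$ be a bounded interval and let $\delta>0$ be the infimum of the gaps of $\Lambda$. An interval of length $|I|$ contains at most $1+|I|/\delta$ points of $\Lambda$, so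
$$\sum_n\|R_If_n\|_1=\int_{\mathbb R}|f(x)|\,\#\{n:\lambda_n\in I-x\}\,dx\le(1+|I|/\delta)\|f\|_1 .$$
Therefore the series $R_Iy=\sum_nf_n^*(y)R_If_n$ of rank one operators converges absolutely in operator norm, $R_I$ is compact on $X$, and Lemma~\ref{lem:compact} applies.
\end{proof}

For a lattice no hypothesis on the coefficients is needed. Integer translation becomes multiplication by a scalar function after a Fourier transform along the fibers $x+\mathbb Z$, and for $p\le2$ the norm of a sum of translates controls that scalar function in $L_2$. Every restriction to a cell then factors through one fixed compact operator on $L_2(\mathbb T)$.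

\begin{proof}[Proof of Theorem~\ref{thm:lattice}]
We may take $h>0$. The map $g\mapsto h^{1/p}g(h\,\cdot+c)$ is an isometry of $L_p(\mathbb R)$ that sends $f_{(c+hq)}$ to the translate by $q$ of $h^{1/p}f(h\,\cdot)$, and enlarging $\Lambda$ enlarges the span. So we may assume $\Lambda=\mathbb Z$.

For $g\in L_p(\mathbb R)$ and almost every $x\in(0,1)$ the sequence $(g(x+n))_n$ lies in $\ell_p\subset\ell_2$. Put
$$\mathcal Zg(x,\theta)=\sum_{n\in\mathbb Z}g(x+n)e(n\theta),\qquad x\in(0,1),\ \theta\in\mathbb T .$$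
By Parseval's identity and $\|\cdot\|_2\le\|\cdot\|_p$ on sequences,
$$\int_0^1\|\mathcal Zg(x,\cdot)\|_{L_2(\mathbb T)}^p\,dx\le\int_0^1\sum_n|g(x+n)|^p\,dx=\|g\|_p^p .$$
The same bound for the tails of the series shows that it converges in $L_1((0,1)\times\mathbb T)$, so $\mathcal Zg$ is jointly measurable. Since $2/p\ge1$, Minkowski's integral inequality in $L_{2/p}(\mathbb T)$, applied to $|\mathcal Zg|^p$, gives
\begin{equation}\label{eq:minkowski}
\Big(\int_{\mathbb T}\|\mathcal Zg(\cdot,\theta)\|_{L_p(0,1)}^2\,d\theta\Big)^{p/2}\le\int_0^1\|\mathcal Zg(x,\cdot)\|_{L_2(\mathbb T)}^p\,dx\le\|g\|_p^p .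
\end{equation}
Let $\rho(\theta)=\|\mathcal Zf(\cdot,\theta)\|_{L_p(0,1)}$, which is finite almost everywhere by \eqref{eq:minkowski}, and let $H(x,\theta)=\mathcal Zf(x,\theta)/\rho(\theta)$ where $0<\rho<\infty$ and $H=0$ elsewhere. Then $\mathcal Zf=\rho H$ almost everywhere and $\|H(\cdot,\theta)\|_{L_p(0,1)}\le1$ for all $\theta$.

Let $g=\sum a_qf_{(q)}$ be a finite sum. A shift of the summation index gives $\mathcal Zf_{(q)}=e(q\theta)\mathcal Zf$, so $\mathcal Zg=\hat a\rho H$, and \eqref{eq:minkowski} reads $\|\hat a\rho\|_{L_2(\mathbb T)}\le\|g\|_p$. For $j\in\mathbb Z$ and almost every $x\in(0,1)$,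
$$g(x+j)=\int_{\mathbb T}\mathcal Zg(x,\theta)e(-j\theta)\,d\theta=T_K(\hat a\rho)(x),\qquad K(x,\theta)=e(-j\theta)H(x,\theta),$$
where $T_K\varphi(x)=\int_{\mathbb T}K(x,\theta)\varphi(\theta)\,d\theta$.

The operator $T_K:L_2(\mathbb T)\to L_p(0,1)$ (complex scalars) is compact. Indeed, for any kernel $K'$, Minkowski's and the Cauchy--Schwarz inequalities give $\|T_{K'}\|\le[K']:=(\int_{\mathbb T}\|K'(\cdot,\theta)\|_{L_p(0,1)}^2d\theta)^{1/2}$. The truncations $K_m=K1_{\{|K|\le m\}}$ satisfy $[K-K_m]\to0$, by dominated convergence first in $x$ and then in $\theta$. Each $K_m$ is a limit in $L_2((0,1)\times\mathbb T)$ of trigonometric polynomials in $(x,\theta)$, which are kernels of finite rank operators, and $[K']\le\|K'\|_{L_2((0,1)\times\mathbb T)}$ because $p\le2$. So $T_K$ is a norm limit of finite rank operators.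

Let $Q$ be the closure of the image of the unit ball of $L_2(\mathbb T)$ under $T_K$; it is compact. For every finite sum $g$ with $\|g\|_p\le1$ the function $g(\cdot+j)|_{(0,1)}$ lies in $Q$. Such $g$ are dense in the unit ball of $X_p(f,\mathbb Z)$: if finite sums $g_m$ tend to $y$ with $\|y\|_p\le1$, so do $g_m/\max(1,\|g_m\|_p)$. Hence the restriction to cell $j$ is compact on $X_p(f,\mathbb Z)$. A bounded interval is covered by finitely many cells, and Lemma~\ref{lem:compact} applies.
\end{proof}

The proof uses $p\le2$ in the inclusion $\ell_p\subset\ell_2$, in \eqref{eq:minkowski} and in the bound for $[K']$, and it uses $p\ne2$ in Lemma~\ref{lem:compact}. For $p>2$ the statement is false by Theorem~\ref{thm:large}.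

\section{Lacunary integer translates for $p>2$}\label{sec:large}

By Lemma~\ref{lem:compact} we must make the restriction to some cell, say cell $0$, noncompact. The idea is to give $f$ one small tail piece for each $\lambda\in\Lambda$, placed on cell $-\lambda$, so that $f_{(\lambda)}$ carries that piece to cell $0$.

\begin{example}\label{ex:two}
Let $h\in L_p(\mathbb R)$ be supported in $[0,1)$ with $\|h\|_p=1$, and let $f=1_{[0,1)}+\varepsilon h(\cdot+4)+\varepsilon h(\cdot+16)$. Then $f_{(4)}$ equals $1$ on cell $4$ and is a translate of $\varepsilon h$ on cells $0$ and $-12$, while $f_{(16)}$ equals $1$ on cell $16$ and is a translate of $\varepsilon h$ on cells $12$ and $0$. The two functions overlap only on cell $0$, so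
$$\|af_{(4)}+a'f_{(16)}\|_p^p=\varepsilon^p|a+a'|^p+(1+\varepsilon^p)(|a|^p+|a'|^p).$$
With $N$ translates in place of two, the sum of all translates equals $\varepsilon Nh$ on cell $0$, its main parts have norm $N^{1/p}$, and the tail of $f$ has $p$th power norm $N\varepsilon^p$. The peak on cell $0$ matches the main parts when $\varepsilon=N^{1/p-1}$, and then $N\varepsilon^p=N^{2-p}$, which is small for large $N$ exactly when $p>2$.
\end{example}

The proof repeats this with one block of translates for each Haar function.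

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Choose $m\in\mathbb N$ with $m(p-2)\ge1$ and let $N_k=2^{mk}$, so that $\sum_kN_k^{2-p}\le\sum_k2^{-k}=1$. Partition $\Lambda=\{4^n:n\ge1\}$ into consecutive blocks $B_1<B_2<\cdots$ with $|B_k|=N_k$, and write $k(\mu)=k$ for $\mu\in B_k$. Let $\varepsilon_k=N_k^{1/p-1}$, extend $\chi_k$ by $0$ outside $[0,1)$, and set
$$f=1_{[0,1)}+\sum_k\varepsilon_k\sum_{\mu\in B_k}\chi_k(\cdot+\mu).$$
The pieces live on the distinct cells $0$ and $-\mu$, so $\|f\|_p^p=1+\sum_kN_k\varepsilon_k^p=1+\sum_kN_k^{2-p}\le2$.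

\emph{The norm of a sum of translates.} The function $f_{(\lambda)}$ equals $1$ on cell $\lambda$, is a translate of $\varepsilon_{k(\mu)}\chi_{k(\mu)}$ on cell $\lambda-\mu$ for $\mu\in\Lambda$, and vanishes elsewhere. If $a>b$, then $3\cdot4^{a-1}\le4^a-4^b<4^a$, so $4^a-4^b$ determines $a$ and then $b$. Thus a nonzero difference $\lambda-\mu$ determines $\lambda$ and $\mu$. Also $4^a-4^b=4^b(4^{a-b}-1)$ has an odd factor $\ge3$, so no difference lies in $\Lambda$. Consequently, on a cell $\lambda\in\Lambda$ and on a cell $\lambda-\mu\ne0$ only $f_{(\lambda)}$ is nonzero, and on cell $0$ each $f_{(\lambda)}$ equals $\varepsilon_{k(\lambda)}\chi_{k(\lambda)}$. For finitely supported $(a_\lambda)$ and $\sigma_k=\sum_{\lambda\in B_k}a_\lambda$ we obtain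
\begin{equation}\label{eq:normlarge}
\Big\|\sum a_\lambda f_{(\lambda)}\Big\|_p^p=\Big\|\sum_k\varepsilon_k\sigma_k\chi_k\Big\|_p^p+\sum_\lambda|a_\lambda|^p\Big(1+\sum_{\mu\ne\lambda}\varepsilon_{k(\mu)}^p\Big),
\end{equation}
and the last bracket lies in $[1,\|f\|_p^p]\subseteq[1,2]$.

\emph{The sequence is basic.} Let $F=\sum a_\lambda f_{(\lambda)}$ and consider a partial sum that stops inside $B_K$. The second term of \eqref{eq:normlarge} does not increase when we pass to the partial sum. The first term becomes the $p$th power of the norm of $\sum_{k<K}\varepsilon_k\sigma_k\chi_k+\varepsilon_K\sigma_K'\chi_K$, where $\sigma_K'$ is the sum of $a_\lambda$ over an initial part of $B_K$. By (F1) for the Haar basis, $\|\sum_{k<K}\varepsilon_k\sigma_k\chi_k\|_p\le C\|\sum_k\varepsilon_k\sigma_k\chi_k\|_p\le C\|F\|_p$. The number $\sigma_K'$ is not controlled by $\sigma_K$, but H\"older's inequality and the second term of \eqref{eq:normlarge} give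
$$|\varepsilon_K\sigma_K'|\le N_K^{1/p-1}N_K^{1-1/p}\Big(\sum_{\lambda\in B_K}|a_\lambda|^p\Big)^{1/p}\le\|F\|_p .$$
So all partial sums have norm at most $C\|F\|_p$, and (F1) applies.

\emph{The copy of $L_p$.} Let $u_k=N_k^{-1/p}\sum_{\lambda\in B_k}f_{(\lambda)}$. For $\sum c_ku_k$ the coefficients are $a_\lambda=c_kN_k^{-1/p}$ on $B_k$, so $\varepsilon_k\sigma_k=c_k$ and $\sum_{\lambda\in B_k}|a_\lambda|^p=|c_k|^p$. By \eqref{eq:normlarge},
$$\Big\|\sum c_ku_k\Big\|_p^p\le\Big\|\sum c_k\chi_k\Big\|_p^p+2\sum|c_k|^p .$$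
Since $p>2$, the $\ell_p$-norm of a sequence is at most its $\ell_2$-norm, and (F2) gives
$$\sum|c_k|^p=\int_0^1\sum|c_k\chi_k|^p\le\int_0^1\Big(\sum c_k^2\chi_k^2\Big)^{p/2}\le C\Big\|\sum c_k\chi_k\Big\|_p^p .$$
So $V:\chi_k\mapsto u_k$ extends to a bounded operator $L_p(0,1)\to X_p(f,\Lambda)$. On cell $0$ the function $u_k$ equals $\chi_k$, so $R_{[0,1)}V=\mathrm{id}$. Now (F3) and $L_p(0,1)\cong L_p(\mathbb R)$ finish the proof.
\end{proof}

\section{The plan for $1<p<2$}\label{sec:plan}

This section motivates the objects of the proof of Theorem~\ref{thm:small}; the proof itself does not depend on it.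

\subsection*{Counting exponents}
Write $f$ as a main part $\phi$ plus tails. Consider one block of $N$ translates and its tail, which has height $\eta$ on about $N$ cells and hence norm about $\eta N^{1/p}$. The sum of the $N$ translates has a peak of size $\eta N$ on cell $0$, and its main parts have some norm $\Gamma_N$. The tails must be summable, so $\eta N^{1/p}\ll1$. For $p<2$ a balance between peak and main part is not enough: if the normalized block sums had disjoint main parts of norm $1$, then $\|\sum c_ku_k\|_p\ge\|c\|_p$, and for $p<2$ this $\ell_p$-norm dominates the Haar square function. So we need $\eta N\gg\Gamma_N$, and altogether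
\begin{equation}\label{eq:window}
\Gamma_NN^{-1}\ll\eta\ll N^{-1/p}.
\end{equation}
For $\phi=1_{[0,1)}$ we have $\Gamma_N=N^{1/p}$, and \eqref{eq:window} is impossible for $p\le2$.

\subsection*{Cancellation in the main part}
Let $\phi=\sum_jw_j1_{[j,j+1)}$. Then $\sum a_q\phi_{(q)}$ equals $(w*a)_j$ on cell $j$ and has norm $\|w*a\|_p$. The difference sequence $w=(1,-1)$, with generating function $1-z$, gives $\Gamma_N=\|w*1_{[1,N]}\|_p=2^{1/p}$. It cancels too much: for the tent $a_n=\max(0,1-|n-L|/L)$ the sequence $w*a$ has $2L$ entries of modulus $1/L$, so $\|w*a\|_p=(2L)^{1/p}/L\to0$ while $a_L=1$. In a basic sequence of vectors of equal norm, (F1) forces $\|a\|_\infty\le C\|\sum a_q\phi_{(q)}\|_p$, so these translates are not basic. The fractional difference with generating function $(1-z)^\alpha$ interpolates. For $0<\alpha<1/p$ the translates are basic and $\Gamma_N\le CN^{1/p-\alpha}$ (Lemma~\ref{lem:w}). Then \eqref{eq:window} can be met when $1/p-\alpha-1<-1/p$, that is, $\alpha>2/p-1$. The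 interval $(2/p-1,1/p)$ is nonempty exactly when $p>1$, and we take its midpoint.

\subsection*{Leaving the lattice}
The cancellation needs consecutive translates, so $\Lambda$ is close to $\mathbb N$ and the arithmetic separation of Section~\ref{sec:large} is lost: every translate carries every tail, and they all overlap. The tail of a block has to add up coherently under the translates of its own block and to stay negligible under the others. For integer translates Theorem~\ref{thm:lattice} forbids the construction. A fast oscillating factor lets a tiny extra shift change the phase of a tail.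

\begin{example}\label{ex:toy}
Let $b_n=(-1)^n$ for $-N\le n\le-1$ and $b_n=0$ otherwise, let $M$ be a large integer, and let $t(x)=\cos(2\pi Mx)\,b_{\lfloor x\rfloor}$. On cell $j$,
$$\sum_{n=1}^Nt(x-n)=\cos(2\pi Mx)\sum_{n=1}^Nb_{j-n},$$
and the alternating sum has modulus at most $1$. Now shift the odd translates by an extra $\delta_n=1/(2M)$ and let $\delta_n=0$ for even $n$. Then $\cos(2\pi M(x-n-\delta_n))=(-1)^n\cos(2\pi Mx)$, and $\lfloor x-\delta_n\rfloor=\lfloor x\rfloor$ outside a set of measure $1/(2M)$ in each cell. Outside these sets, on cell $j$,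
$$\sum_{n=1}^Nt(x-n-\delta_n)=\cos(2\pi Mx)\sum_{n=1}^N(-1)^nb_{j-n}=(-1)^j\max(0,N-|j|)\cos(2\pi Mx).$$
An arbitrarily small perturbation of the shifts has produced a peak of height $N$ on cell $0$. The example has two defects. The peak is wide: it has height at least $N/2$ on about $N$ cells. And integer translates with coefficients $a_n=(-1)^n$, $1\le n\le N$, produce the same wide peak, of norm $\asymp N^{1+1/p}$, while $\|a\|_p=N^{1/p}$; so convolution with $b$ has norm of order $N$ on $\ell_p$.
\end{example}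

Both defects disappear when the signs $(-1)^n$ are multiplied by a quadratic phase $e(n^2/(24N))$, a \emph{chirp}. Its Fourier transform is of size $\sqrt N$, so convolution with it has norm at most $CN^{1/p}$ (Lemma~\ref{lem:chirp}). When the extra shifts cancel the quadratic phase, what remains on cell $j$ is a sample of the trigonometric polynomial $\hat a$ at the point $-j/(12N)$ (Lemma~\ref{lem:block}). For $a=1_{[1,N]}$ this gives a narrow peak, and for partial sums inside a block it reduces the basis estimate to M.~Riesz's theorem.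

\subsection*{Assembling the blocks}
The $k$th tail oscillates at a frequency $M_k$, and the parameters are chosen in the order $N_1,M_1,N_2,M_2,\dots$. Earlier blocks contain few translates, and the $k$th tail is too small for them to matter. Later blocks are shifted by much less than $1/M_k$, so they act on the $k$th tail as integer translates, and the convolution bound applies. The frequencies $M_k$ lie in different dyadic blocks, so by (F6) the peaks on cell $0$ combine as a square function, which by (F2) is the norm of $L_p(0,1)$.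

\section{The fractional difference sequence}\label{sec:fractional}

From now on $1<p<2$ and
$$\alpha=\frac3{2p}-\frac12,\qquad\text{so that}\qquad0<\alpha<\frac1p<1,\qquad\frac1p-\alpha=\frac1{2p'} .$$
For $0<\gamma<1$ the $n$th coefficient of $(1-z)^{-\gamma}$ is $\prod_{m=1}^n(1-\frac{1-\gamma}m)$, which is positive and at most $\exp(-(1-\gamma)\sum_{m\le n}\frac1m)\le(n+1)^{\gamma-1}$. The $n$th coefficient of $(1-z)^\gamma$, $n\ge1$, is $-\frac\gamma n\prod_{m=1}^{n-1}(1-\frac\gamma m)$, which is negative and of modulus at most $n^{-1-\gamma}$. In particular the coefficients of $(1-z)^\gamma$ are in $\ell_1$, the series is continuous on the closed disc, and its Fourier transform is $(1-e(\theta))^\gamma$ with the principal branch. Since $\mathrm{Re}(1-e(\theta))>0$ for $\theta\notin\mathbb Z$, all powers of $1-e(\theta)$ are smooth there.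

Let $w$ and $v$ be the coefficient sequences of $(1-z)^\alpha$ and $(1-z)^{-\alpha}$, extended by $0$ to negative indices. Thus $w_0=1$, $-n^{-1-\alpha}\le w_n<0$ for $n\ge1$, $0<v_n\le(n+1)^{\alpha-1}$ for $n\ge0$, $w\in\ell_1\subset\ell_p$, and $v*w=\delta_0$.

\begin{lemma}\label{lem:w}
\emph{(i)} $\|w*P_na\|_p\le C\|w*a\|_p$ and $\|a\|_\infty\le C\|w*a\|_p$ for all $a\in c_{00}$ and $n\in\mathbb Z$.

\emph{(ii)} $\|w*1_{[1,N]}\|_p\le CN^{1/(2p')}$ for all $N\in\mathbb N$.
\end{lemma}

\begin{proof}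
(i) Put $c=w*a$, so that $a=v*c$. We express $w*P_na$ through $c$. For $j\le n$ we have $(w*P_na)_j=c_j$, because $w$ is supported on $[0,\infty)$. For $j=n+r$, $r\ge1$,
$$(w*P_na)_{n+r}=\sum_{m\le n}w_{n+r-m}a_m=\sum_{l\le n}c_l\sum_{l\le m\le n}w_{n+r-m}v_{m-l}.$$
Write $l=n+1-s$ and $m=n+1-t$ with $1\le t\le s$. The inner sum has modulus at most
$$K(r,s)=\sum_{t=1}^s(r+t-1)^{-1-\alpha}(s-t+1)^{\alpha-1},$$
and it suffices to show that the kernel $K$ is bounded on $\ell_p(\mathbb N)$.

We claim that $K(r,s)\le Ck(r,s)$, where $k(r,s)=r^{-\alpha}s^\alpha/(r+s)$. If $s\le r$, then $K(r,s)\le r^{-1-\alpha}\sum_{t\le s}t^{\alpha-1}\le Cr^{-1-\alpha}s^\alpha$, and $r^{-1}\le2/(r+s)$. Let $s>r$. For $t\le s/2$ we have $s-t+1\ge s/2$, so these terms contribute at most $Cs^{\alpha-1}\sum_{m\ge r}m^{-1-\alpha}\le Cs^{\alpha-1}r^{-\alpha}$. For $t>s/2$ we have $r+t-1\ge s/2$, so these terms contribute at most $Cs^{-1-\alpha}s^\alpha=Cs^{\alpha-1}s^{-\alpha}\le Cs^{\alpha-1}r^{-\alpha}$. Since $s^{-1}\le2/(r+s)$,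 the claim follows.

Using $r+s\ge\max(r,s)$, together with $-1<\alpha-\frac1p<0$ and $0<\alpha+\frac1{p'}<1$, we get
\begin{align*}
\sum_sk(r,s)s^{-1/p}&\le r^{-\alpha-1}\sum_{s\le r}s^{\alpha-1/p}+r^{-\alpha}\sum_{s>r}s^{\alpha-1/p-1}\le Cr^{-1/p},\\
\sum_rk(r,s)r^{-1/p'}&\le s^{\alpha-1}\sum_{r\le s}r^{-\alpha-1/p'}+s^\alpha\sum_{r>s}r^{-\alpha-1/p'-1}\le Cs^{-1/p'}.
\end{align*}
These are the hypotheses of Schur's test. For $y_s\ge0$, H\"older's inequality and the first bound give
$$\Big(\sum_sk(r,s)y_s\Big)^p\le\Big(\sum_sk(r,s)s^{-1/p}\Big)^{p/p'}\sum_sk(r,s)s^{1/p'}y_s^p\le Cr^{-1/p'}\sum_sk(r,s)s^{1/p'}y_s^p,$$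
and summing over $r$ with the second bound gives $C\sum_sy_s^p$. This proves the first inequality. For the second, $w*(P_na-P_{n-1}a)$ is a shift of $a_nw$ and $w_0=1$, so $|a_n|\le\|w*P_na\|_p+\|w*P_{n-1}a\|_p\le C\|w*a\|_p$.

(ii) Let $W_n=\sum_{m\le n}w_m$, the coefficients of $(1-z)^{\alpha-1}$. They are positive, decreasing in $n\ge0$, and at most $(n+1)^{-\alpha}$. The $j$th entry of $w*1_{[1,N]}$ is $\sum_{m=j-N}^{j-1}w_m$. It vanishes for $j\le0$. For $1\le j\le N$ it equals $W_{j-1}\le j^{-\alpha}$. For $N<j\le2N$ its modulus is $W_{j-N-1}-W_{j-1}\le(j-N)^{-\alpha}$. For $j>2N$ its modulus is at most $N(j-N)^{-1-\alpha}$. Since $\alpha p<1<(1+\alpha)p$, the sum of the $p$th powers is at most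
$$2\sum_{m\le N}m^{-\alpha p}+N^p\sum_{m>N}m^{-(1+\alpha)p}\le CN^{1-\alpha p}=CN^{p/(2p')}.\qedhere$$
\end{proof}

\section{The chirp as a convolution kernel}\label{sec:chirp}

Fix an even function $\psi\in C^\infty(\mathbb R)$ with $0\le\psi\le1$, $\psi=1$ on $[-2,2]$ and $\operatorname{supp}\psi\subset[-3,3]$. For $N\in\mathbb N$ put
$$b_n=\psi(n/N)\,(-1)^n\,e\Big(\frac{n^2}{24N}\Big)\quad(n\in\mathbb Z),\qquad b^\circ=b-\hat b(0)\delta_0 .$$
Integer translates of a tail with profile $b$ and coefficients $a$ produce $b*a$, and this has to be compared with the main part, which is $\|w*a\|_p$ and can be much smaller than $\|a\|_p$. Since $\hat w(\theta)=(1-e(\theta))^\alpha$ vanishes at $\theta=0$, the transform of the profile must vanish there too. Indeed, for $a=1_{[1,L]}$ the sequence $b*a$ has $L-6N$ entries equal to $\hat b(0)$, while $\|w*a\|_p\le CL^{1/(2p')}=o(L^{1/p})$. This is the reason for the correction $b^\circ$. The correction is tiny because of the factor $(-1)^n$: the derivative $\frac n{12N}+\frac12$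 of the phase stays in $[\frac14,\frac34]$ on the support, away from the integers, so $\hat b$ is negligible near $0$.

\begin{lemma}\label{lem:chirp}
\emph{(i)} $\|b\|_1\le CN$ and $\|\hat b\|_\infty\le C\sqrt N$.

\emph{(ii)} $|\hat b^{(s)}(\theta)|\le CN^{-2}$ for $|\theta|\le\frac18$ and $0\le s\le3$.

\emph{(iii)} $\|b^\circ*a\|_p\le CN^{1/p}\|w*a\|_p$ for all $a\in c_{00}$.
\end{lemma}

The order $N^{1/p}$ in (iii) cannot be improved: take $a=\delta_0$ and note $\|b^\circ\|_p\ge(4N)^{1/p}$.

\begin{proof}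
(i) The sequence $b$ has at most $6N+1$ nonzero entries, of modulus at most $1$. We have $\hat b(\theta)=\sum_{|n|\le3N}\psi(n/N)e(F(n))$ with $F(y)=\frac{y^2}{24N}+y(\theta+\frac12)$ and $F''=\frac1{12N}$. By (F7) with $H=1$, the sums of $e(F(n))$ over $-3N-1<n\le m$, for integers $|m|\le3N$, are $O((6N+1)N^{-1/2}+N^{1/2})=O(\sqrt N)$ uniformly in $\theta$. Apply (F8).

(ii) We have $\hat b^{(s)}(\theta)=\sum_nG(n)$ with $G(y)=(2\pi iy)^s\psi(y/N)e(F(y))$, a smooth function of compact support. Poisson's formula $\sum_nG(n)=\sum_\nu\int G(y)e(-\nu y)\,dy$ and the substitution $y\mapsto Ny$ give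
$$\hat b^{(s)}(\theta)=N^{s+1}\sum_{\nu\in\mathbb Z}\int U(y)\,e(N\Phi_\nu(y))\,dy,\qquad U(y)=(2\pi iy)^s\psi(y),\quad\Phi_\nu(y)=\tfrac{y^2}{24}+y(\theta+\tfrac12-\nu).$$
For $|y|\le3$ and $|\theta|\le\frac18$ we have $\frac y{12}+\theta+\frac12\in[\frac18,\frac78]$. The distance from $\nu$ to this interval is $\nu-\frac78$ for $\nu\ge1$ and $|\nu|+\frac18$ for $\nu\le0$, and in both cases it is at least $(1+|\nu|)/16$. So $|\Phi_\nu'|\ge(1+|\nu|)/16$ on $\operatorname{supp}U$. One integration by parts replaces $U$ by $-(2\pi iN)^{-1}(U/\Phi_\nu')'$. Since $\Phi_\nu''=\frac1{12}$ is constant, $(U^{(c)}(\Phi_\nu')^{-m})'=U^{(c+1)}(\Phi_\nu')^{-m}-\frac m{12}U^{(c)}(\Phi_\nu')^{-m-1}$. Six integrations by parts therefore replace $U$ by $N^{-6}$ times a linear combination, with absolute coefficients, of the functions $U^{(c)}(\Phi_\nu')^{-6-d}$, $c+d=6$. The $\nu$th integral is at most $C(N(1+|\nu|))^{-6}$, and $|\hat b^{(s)}(\theta)|\le CN^{s-5}\le CN^{-2}$.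

(iii) Put $\kappa=b^\circ*v$. Then $b^\circ*a=b^\circ*v*w*a=\kappa*(w*a)$. By (F4) it suffices to show $\|\kappa\|_1\le CN$ and $\|\hat\kappa\|_\infty\le C\sqrt N$, since $N^{2/p-1}N^{1/p'}=N^{1/p}$.

The Laurent polynomial $\sum b_n^\circ z^n$ vanishes at $z=1$, so it equals $(1-z)Q(z)$ with a Laurent polynomial $Q$. The generating series of $\kappa$ is $Q(z)(1-z)^{1-\alpha}$ with $0<1-\alpha<1$. Hence $\kappa\in\ell_1$ and $\hat\kappa(\theta)=\widehat{b^\circ}(\theta)(1-e(\theta))^{-\alpha}$ for $\theta\notin\mathbb Z$. We separate the singularity at $0$, where (ii) applies, from the rest of the circle, where (i) applies. Fix $\vartheta\in C^\infty(\mathbb T)$ with $0\le\vartheta\le1$, equal to $1$ for $|\theta|\le\frac1{16}$ and supported in $|\theta|\le\frac18$, and write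
$$\hat\kappa=\widehat{b^\circ}\cdot\frac{1-\vartheta}{(1-e(\theta))^\alpha}+\Theta\cdot(1-e(\theta))^{1-\alpha},\qquad\Theta(\theta)=\vartheta(\theta)\cdot\frac{\widehat{b^\circ}(\theta)}\theta\cdot\frac\theta{1-e(\theta)} .$$
In the first term the second factor is a fixed function in $C^\infty(\mathbb T)$. By (i) and (ii), $\|b^\circ\|_1\le CN$ and $\|\widehat{b^\circ}\|_\infty\le C\sqrt N$. So by (F4) the first term has coefficients of $\ell_1$-norm at most $CN$ and supremum at most $C\sqrt N$. In the second term, $\widehat{b^\circ}(0)=0$ and $(\widehat{b^\circ})'=\hat b'$, so $\widehat{b^\circ}(\theta)/\theta=\int_0^1\hat b'(\sigma\theta)\,d\sigma$. By (ii) with $s=1,2,3$ this function has $C^2$-norm at most $C$ on $|\theta|\le\frac18$, and $\theta/(1-e(\theta))$ is smooth there. Thus $\|\Theta\|_{C^2}\le C$, and by (F4) the second term has coefficients of $\ell_1$-norm at most $C$, hence also supremum at most $C$. The sequence $\kappa$ is the sum of the two coefficient sequences, and both bounds follow.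
\end{proof}

\section{The chirp under its own block}\label{sec:block}

For $1\le n\le N$ let $s_n\in[0,1)$ satisfy $s_n\equiv\frac{n^2}{24N}+\frac n2\pmod1$, so that $e(-s_n)b_{-n}=1$. The factor $e(-s_n)$ will be produced by the extra shift of the $n$th translate. For a real sequence $a$ supported in $[1,N]$ put
$$Z_j(a)=\sum_{n=1}^Na_ne(-s_n)b_{j-n}\qquad(j\in\mathbb Z).$$
Modulo $1$,
$$\frac{(j-n)^2}{24N}+\frac{j-n}2-s_n\equiv\frac{j^2}{24N}+\frac j2-\frac{nj}{12N}-n\equiv\frac{j^2}{24N}+\frac j2-\frac{nj}{12N},$$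
and therefore
\begin{equation}\label{eq:Z}
Z_j(a)=e\Big(\frac{j^2}{24N}+\frac j2\Big)\sum_{n=1}^Na_n\,\psi\Big(\frac{j-n}N\Big)e\Big(-\frac{nj}{12N}\Big),\qquad Z_j(a)=0\ \text{ unless }-3N\le j\le4N .
\end{equation}
Apart from the cutoff, $|Z_j(a)|$ is $|\hat a(-j/(12N))|$. The spacing $1/(12N)$ is fine enough for samples of a polynomial of degree $N$ to control its $L_p$-norm.

\begin{lemma}\label{lem:sampling}
Let $A$ be a trigonometric polynomial of degree at most $N$, let $h=\frac1{12N}$, and let $I_1,\dots,I_m$ be intervals of length $h$ with centers $y_1,\dots,y_m$ and with disjoint interiors modulo $1$. Then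
$$\Big|\,\|A\|_{L_p(\bigcup I_l)}-\Big(h\sum_l|A(y_l)|^p\Big)^{1/p}\Big|\le\frac\pi6\|A\|_{L_p(\mathbb T)} .$$
\end{lemma}

\begin{proof}
Let $A_0$ equal $A(y_l)$ on $I_l$; its norm is $(h\sum|A(y_l)|^p)^{1/p}$. On $I_l$ we have $|A-A_0|\le\int_{I_l}|A'|\le h^{1/p'}(\int_{I_l}|A'|^p)^{1/p}$. Integrating the $p$th power gives $\|A-A_0\|_{L_p(\bigcup I_l)}\le h\|A'\|_{L_p(\mathbb T)}$, and Bernstein's inequality bounds this by $2\pi Nh\|A\|_{L_p(\mathbb T)}$.
\end{proof}

\begin{lemma}\label{lem:block}
Let $a$ be a real sequence supported in $[1,N]$.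

\emph{(i)} $\|Z(a)\|_p\le CN^{1/p}\|\hat a\|_{L_p(\mathbb T)}$.

\emph{(ii)} $N^{1/p}\|\hat a\|_{L_p(\mathbb T)}\le C\big(\|Z(a)\|_p+N^{1/p}\|w*a\|_p\big)$.

\emph{(iii)} $\|Z(P_na)\|_p\le C\big(\|Z(a)\|_p+N^{1/p}\|w*a\|_p\big)$ for $1\le n\le N$.

\emph{(iv)} For $a=1_{[1,N]}$: $Z_0(a)=N$ and $|Z_j(a)|\le CN/(1+|j|)$ for all $j$.
\end{lemma}

\begin{proof}
(i) The cutoff couples $j$ and $n$, and we decouple them by a Fourier expansion. The $8$-periodic extension of $\psi|_{[-4,4]}$ is smooth, so $\psi(y)=\sum_\nu\gamma_\nu e(\nu y/8)$ on $[-4,4]$ with $\sum|\gamma_\nu|<\infty$. For $-3N\le j\le4N$ and $1\le n\le N$ we have $(j-n)/N\in[-4,4]$, so \eqref{eq:Z} gives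
$$|Z_j(a)|=\Big|\sum_\nu\gamma_\nu\,e\Big(\frac{\nu j}{8N}\Big)\hat a\Big(-\frac j{12N}-\frac\nu{8N}\Big)\Big|\le\sum_\nu|\gamma_\nu|\,\Big|\hat a\Big(-\frac j{12N}-\frac\nu{8N}\Big)\Big| .$$
For fixed $\nu$ there are $7N+1<12N$ nodes with spacing $h=\frac1{12N}$, so the intervals of length $h$ around them are disjoint modulo $1$. By Lemma~\ref{lem:sampling} the $\ell_p$-norm in $j$ of the samples is at most $(1+\frac\pi6)(12N)^{1/p}\|\hat a\|_{L_p(\mathbb T)}$. Sum over $\nu$.

(ii) The samples see only frequencies near $0$, and the main part sees the others. For $|j|\le N$ we have $|j-n|\le2N$, so $\psi=1$ in \eqref{eq:Z} and $|Z_j(a)|=|\hat a(-\frac j{12N})|$. The $2N+1<12N$ intervals of length $h$ around these nodes cover $|\theta|\le\frac1{12}$. With $E=\{\frac1{12}\le|\theta|\le\frac12\}$, Lemma~\ref{lem:sampling} gives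
$$\big(1-\tfrac\pi6\big)\|\hat a\|_{L_p(\mathbb T)}\le\|\hat a\|_{L_p(E)}+(12N)^{-1/p}\|Z(a)\|_p,$$
and $1-\frac\pi6>0$. Let $c=w*a\in\ell_1$, so $\hat c=(1-e(\theta))^\alpha\hat a$. On $E$ we have $|1-e(\theta)|=2|\sin\pi\theta|\ge2\sin\frac\pi{12}$. Since $p<2$, $\|\hat a\|_{L_p(E)}\le C\|\hat c\|_{L_p(\mathbb T)}\le C\|\hat c\|_{L_2(\mathbb T)}=C\|c\|_2\le C\|c\|_p$.

(iii) The polynomial $\widehat{P_na}$ is a partial sum of $\hat a$. Apply (i) to $P_na$, then M.~Riesz's theorem, then (ii).

(iv) For $j=0$ every term of the sum defining $Z_0$ equals $1$. For $0<|j|\le4N$ put $\beta=\frac j{12N}$, so $|\beta|\le\frac13$. Geometric sums of $e(-n\beta)$ are at most $1/|\sin\pi\beta|\le1/(2|\beta|)=6N/|j|$ in modulus, and (F8) applied to \eqref{eq:Z} gives $|Z_j|\le CN/|j|$. For other $j$, $Z_j=0$.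
\end{proof}

\section{Construction of $f$ and $\Lambda$}\label{sec:construction}

The $k$th tail will be a Haar function times a fast oscillation times a chirp profile. To use (F6) we need bounded spectrum, so we replace $\chi_k$ by a real $1$-periodic trigonometric polynomial $h_k$, of degree $d_k$, with $\|h_k-\chi_k\|_{L_p(0,1)}\le2^{-k-2}$. Then $\frac78\le\|h_k\|_{L_p(0,1)}\le\frac98$; norms of $h_k$ are always taken on $(0,1)$.

Let $\varepsilon\in(0,1)$. It will be fixed in Proposition~\ref{prop:norm}, depending only on $p$; no constant $C$ depends on $\varepsilon$, on $(\omega_q)$ or on the choices below. We choose $N_1,M_1,N_2,M_2,\dots$ in this order. Put $\tau_k=N_1+\dots+N_{k-1}$, let $J_k=\{\tau_k+1,\dots,\tau_k+N_k\}$ be the $k$th block, and let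
$$\eta_k=2^kN_k^{\frac1{2p'}-1},\qquad\text{so that}\qquad\eta_kN_k=2^kN_k^{1/(2p')},\qquad\eta_kN_k^{1/p}=2^kN_k^{-1/(2p')} .$$
The first identity makes the peak exceed the bound of Lemma~\ref{lem:w}(ii) by the factor $2^k$. Let $b_k$, $b_k^\circ$, $s_k$, $Z^k$ be the objects of Sections~\ref{sec:chirp} and~\ref{sec:block} for $N=N_k$, with entries $b_k(j)$, $b_k^\circ(j)$, $s_k(n)$, $Z_j^k$.

\emph{Choice of $N_k$.} Take $N_k$ so large that
\begin{equation}\label{eq:N}
\eta_kN_k^{1/p}\le\varepsilon4^{-k}(1+\tau_k)^{-1}.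
\end{equation}
Then $N_k\ge N_k^{1/(2p')}\ge8^k/\varepsilon$ and $\eta_k\le1$.

\emph{Choice of $M_k$.} The tails $t_l$, $l<k$, defined in \eqref{eq:tail} below, are already fixed. Since translation is continuous in $L_p(\mathbb R)$, the quantity
$$E_k(M)=2\|w\|_pM^{-1/p}+\eta_k\|b_k^\circ\|_p\big(\|h_k'\|_\infty M^{-1}+2\|h_k\|_\infty M^{-1/p}\big)+\sum_{l<k}\ \sup_{0\le\delta\le1/M}\|t_l(\cdot-\delta)-t_l\|_p$$
tends to $0$ as $M\to\infty$. Take $M_k=3\cdot2^{r_k-1}$ with an integer $r_k\geq 2$ so large that $r_k>r_{k-1}$, $2^{r_k-1}>d_k$, $M_k^{-1}\le\omega_q$ for $q\in J_k$, and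
\begin{equation}\label{eq:M}
E_k(M_k)\le\varepsilon2^{-k}/N_k .
\end{equation}
Then $M_k$ is an integer, $M_k\ge4$, and we define
\begin{equation}\label{eq:tail}
t_k(x)=\eta_kh_k(x)\,\mathrm{Re}\big[e(M_kx)\,b_k^\circ(\lfloor x\rfloor)\big].
\end{equation}

By Lemma~\ref{lem:chirp}(ii), $\|b_k^\circ\|_p\le(6N_k+1)^{1/p}+C\le CN_k^{1/p}$. Since $h_k$ is $1$-periodic, \eqref{eq:N} gives
\begin{equation}\label{eq:tailnorm}
\|t_k\|_p\le\eta_k\|h_k\|_p\|b_k^\circ\|_p\le C\varepsilon4^{-k}(1+\tau_k)^{-1}.
\end{equation}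
So the real function
$$f=\phi+\sum_{k\ge1}t_k(\cdot+\tau_k),\qquad\phi=\sum_{j\ge0}w_j1_{[j,j+1)},$$
belongs to $L_p(\mathbb R)$. For $q=\tau_k+n\in J_k$ let
$$\delta_q=s_k(n)/M_k\in[0,1/M_k),\qquad\lambda_q=q+\delta_q,\qquad f_q=f_{(\lambda_q)},\qquad\Lambda=\{\lambda_q:q\ge1\}.$$
Then $0\le\lambda_q-q\le\min(\omega_q,\frac14)$.

The shift $\delta_q$ is meant to act only on the phase of the $k$th tail. The model vector records this: for $q=\tau_k+n\in J_k$,
$$\tilde f_q(x)=\phi(x-q)+\eta_kh_k(x)\,\mathrm{Re}\big[e(M_kx)e(-s_k(n))\,b_k(\lfloor x\rfloor-n)\big]+\sum_{l<k}t_l(x+\tau_l-q).$$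
The main part and the earlier tails are translated by the integer $q$, and the later tails are dropped.

\begin{lemma}\label{lem:model}
$\sum_{q\ge1}\|f_q-\tilde f_q\|_p\le C\varepsilon$.
\end{lemma}

\begin{proof}
Let $q=\tau_k+n\in J_k$ and $\delta=\delta_q$. We compare $f_q=\phi(\cdot-q-\delta)+\sum_lt_l(\cdot+\tau_l-q-\delta)$ with $\tilde f_q$ term by term. For a step function $\sigma=\sum_jy_j1_{[j,j+1)}$ and $0\le\delta\le1$, the difference $\sigma(\cdot-\delta)-\sigma$ equals $y_{j-1}-y_j$ on $[j,j+\delta)$ and vanishes on the rest of cell $j$, so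
\begin{equation}\label{eq:step}
\|\sigma(\cdot-\delta)-\sigma\|_p\le2\delta^{1/p}\|y\|_p .
\end{equation}

\emph{Main part.} By \eqref{eq:step} the error is at most $2\|w\|_pM_k^{-1/p}$.

\emph{Own tail.} Here $x+\tau_k-q-\delta=x-n-\delta$. Since $h_k$ is $1$-periodic, $M_kn\in\mathbb Z$ and $M_k\delta=s_k(n)$,
$$t_k(x-n-\delta)=\eta_kh_k(x-\delta)\,\mathrm{Re}\big[e(M_kx)e(-s_k(n))\,b_k^\circ(\lfloor x-\delta\rfloor-n)\big].$$
We pass to the model term in three moves. Replacing $h_k(x-\delta)$ by $h_k(x)$ costs at most $\eta_k\|h_k'\|_\infty M_k^{-1}\|b_k^\circ\|_p$. Replacing $\lfloor x-\delta\rfloor$ by $\lfloor x\rfloor$ costs at most $2\eta_k\|h_k\|_\infty M_k^{-1/p}\|b_k^\circ\|_p$ by \eqref{eq:step}. Replacing $b_k^\circ$ by $b_k$ changes the function on cell $n$ only and costs at most $\eta_k\|h_k\|_p|\widehat{b_k}(0)|\le CN_k^{-2}$ by Lemma~\ref{lem:chirp}(ii).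

\emph{Tails $l<k$.} The error is at most the last sum in $E_k(M_k)$.

\emph{Tails $l>k$.} The error is at most $\sum_{l>k}\|t_l\|_p$.

Altogether $\|f_q-\tilde f_q\|_p\le E_k(M_k)+CN_k^{-2}+\sum_{l>k}\|t_l\|_p$. We sum over the $N_k$ values of $q\in J_k$ and over $k$, and use \eqref{eq:M}, $N_k^{-1}\le\varepsilon8^{-k}$, $\sum_{k<l}N_k=\tau_l$ and \eqref{eq:tailnorm}:
$$\sum_q\|f_q-\tilde f_q\|_p\le\sum_k\big(\varepsilon2^{-k}+C\varepsilon8^{-k}\big)+\sum_l\tau_l\|t_l\|_p\le C\varepsilon+C\varepsilon\sum_l4^{-l}\frac{\tau_l}{1+\tau_l}\le C\varepsilon.\qedhere$$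
\end{proof}

\section{The norm of a sum of translates}\label{sec:norm}

Let $a\in c_{00}$ be real and supported in $\mathbb N$, and let $F_a=\sum_qa_qf_q$. Let $a^k$ be the $k$th block of $a$ moved to $[1,N_k]$, that is, $a^k_n=a_{\tau_k+n}$ for $1\le n\le N_k$ and $a^k_n=0$ otherwise, and let $a^{>l}=a-P_{\tau_{l+1}}a$ be the part of $a$ on the blocks $k>l$. By Lemma~\ref{lem:w}(i) and the translation invariance of convolution,
\begin{equation}\label{eq:parts}
\|w*a^{>l}\|_p\le C\|w*a\|_p,\qquad\|w*a^k\|_p=\|w*(P_{\tau_{k+1}}a-P_{\tau_k}a)\|_p\le C\|w*a\|_p .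
\end{equation}
Define
$$\mathcal N(a)=\Big(\sum_{j\in\mathbb Z}\int_0^1\Big(|(w*a)_j|^2+\sum_k\eta_k^2|Z_j^k(a^k)|^2h_k(x)^2\Big)^{p/2}dx\Big)^{1/p}.$$
This is the norm, in the space $L_p(\mathbb Z\times(0,1);\ell_2)$, of the vector function with coordinate $0$ equal to $(w*a)_j$ and coordinate $k\ge1$ equal to $\eta_kZ_j^k(a^k)h_k(x)$. Dropping coordinates or cells does not increase the norm, so
\begin{equation}\label{eq:coords}
\|w*a\|_p\le\mathcal N(a),\qquad\eta_k\|h_k\|_p\|Z^k(a^k)\|_p\le\mathcal N(a).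
\end{equation}

\begin{proposition}\label{prop:norm}
There are $\varepsilon\in(0,1)$ and $B\ge1$, depending only on $p$, such that
$$\frac1{2B}\,\mathcal N(a)\le\|F_a\|_p\le2B\,\mathcal N(a)$$
for all real $a\in c_{00}$ supported in $\mathbb N$.
\end{proposition}

\begin{proof}
We compute $\sum_qa_q\tilde f_q$ on cell $j$. The main parts give $\sum_qa_qw_{j-q}=(w*a)_j$. Since $a$ is real, it passes inside the real parts, and the own tails of block $k$ give $\eta_kh_k(x)\mathrm{Re}[e(M_kx)Z_j^k(a^k)]$. The tail $t_l$ occurs as an earlier tail in $\tilde f_q$ for $q>\tau_{l+1}$; since $h_l$ and $e(M_lx)$ are $1$-periodic, $t_l(x+\tau_l-q)=\eta_lh_l(x)\mathrm{Re}[e(M_lx)b_l^\circ(j+\tau_l-q)]$. Hence, on cell $j$,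
$$\sum_qa_q\tilde f_q=G_a+\sum_lh_l(x)\,\mathrm{Re}\big[e(M_lx)Y_j^l\big],\qquad Y_j^l=\eta_l\,(b_l^\circ*a^{>l})(j+\tau_l),$$
where
$$G_a(x)=(w*a)_j+\sum_k\eta_kh_k(x)\,\mathrm{Re}\big[e(M_kx)Z_j^k(a^k)\big]\qquad(j\le x<j+1).$$
By Lemma~\ref{lem:chirp}(iii), \eqref{eq:parts} and \eqref{eq:N}, $\|Y^l\|_p\le C\eta_lN_l^{1/p}\|w*a^{>l}\|_p\le C\varepsilon4^{-l}\|w*a\|_p$. So the sum over $l$ has $L_p(\mathbb R)$-norm at most $\sum_l\|h_l\|_p\|Y^l\|_p\le C\varepsilon\|w*a\|_p$. By Lemma~\ref{lem:model} and Lemma~\ref{lem:w}(i), $\|F_a-\sum a_q\tilde f_q\|_p\le C\varepsilon\|a\|_\infty\le C\varepsilon\|w*a\|_p$. With \eqref{eq:coords},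
\begin{equation}\label{eq:FG}
\|F_a-G_a\|_p\le C_0\varepsilon\,\mathcal N(a),
\end{equation}
where $C_0$ depends only on $p$.

On each cell $G_a$ is one period of a trigonometric polynomial
$$c+\sum_kh_k\,\mathrm{Re}[z_ke(M_kx)]=c+\tfrac12\sum_kz_kh_ke(M_kx)+\tfrac12\sum_k\overline{z_k}\,h_ke(-M_kx).$$
The frequencies of $h_ke(M_kx)$ lie in $[M_k-d_k,M_k+d_k]$, and $d_k<2^{r_k-1}$ places this interval inside $[2^{r_k},2^{r_k+1})$. The $r_k$ are distinct, so the nonzero dyadic blocks of the polynomial are $c$, the functions $\frac12z_kh_ke(M_kx)$, and their conjugates. By (F6) its norm is equivalent to $\|(c^2+\frac12\sum|z_k|^2h_k^2)^{1/2}\|_{L_p(0,1)}$. Summing $p$th powers over the cells gives $B^{-1}\mathcal N(a)\le\|G_a\|_p\le B\mathcal N(a)$ with $B=B(p)\ge1$. Choose $\varepsilon\in(0,1)$ with $C_0\varepsilon\le1/(2B)$ and use \eqref{eq:FG}.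
\end{proof}

\section{Proof of Theorem~\ref{thm:small}}\label{sec:end}

Fix $\varepsilon$ as in Proposition~\ref{prop:norm}. The condition on $\lambda_q-q$ was verified in Section~\ref{sec:construction}.

\subsection*{The sequence $(f_q)$ is basic}
Let $q=\tau_K+n\in J_K$. Then $(P_qa)^k=a^k$ for $k<K$, $(P_qa)^K=P_na^K$, and $(P_qa)^k=0$ for $k>K$. Split the vector function defining $\mathcal N(P_qa)$ into coordinate $0$, coordinates $1,\dots,K-1$, and coordinate $K$. The middle part is also a part of the vector function of $a$, so the triangle inequality gives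
$$\mathcal N(P_qa)\le\|w*P_qa\|_p+\mathcal N(a)+\eta_K\|h_K\|_p\|Z^K(P_na^K)\|_p .$$
The first term is at most $C\mathcal N(a)$ by Lemma~\ref{lem:w}(i) and \eqref{eq:coords}. For the last term, Lemma~\ref{lem:block}(iii), the bound $\eta_KN_K^{1/p}\le1$, \eqref{eq:parts}, and \eqref{eq:coords} with $\|h_K\|_p\ge\frac78$ give
$$\eta_K\|Z^K(P_na^K)\|_p\le C\big(\eta_K\|Z^K(a^K)\|_p+\|w*a^K\|_p\big)\le C\mathcal N(a).$$
So $\mathcal N(P_qa)\le C\mathcal N(a)$, and Proposition~\ref{prop:norm} gives $\|F_{P_qa}\|_p\le C\|F_a\|_p$. Moreover $F_a=0$ implies $\mathcal N(a)=0$, hence $w*a=0$, hence $a=v*w*a=0$. Thus the $f_q$ are linearly independent, in particular nonzero, and (F1) shows that $(f_q)_{q\ge1}$ is basic.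

\subsection*{From $h_k$ back to $\chi_k$}
For finitely supported real $(c_k)$ put
$$S(c)=\Big\|\Big(\sum c_k^2h_k^2\Big)^{1/2}\Big\|_{L_p(0,1)},\qquad Q(c)=\Big\|\Big(\sum c_k^2\chi_k^2\Big)^{1/2}\Big\|_{L_p(0,1)} .$$
Since $\|\chi_k\|_p=1$, we have $\sup|c_k|\le Q(c)$. The triangle inequality in $L_p(\ell_2)$ gives
$$|S(c)-Q(c)|\le\sum|c_k|\,\|h_k-\chi_k\|_p\le\sum|c_k|2^{-k-2}\le\tfrac14Q(c).$$
With (F2),
\begin{equation}\label{eq:SQ}
S(c)\asymp Q(c)\asymp\Big\|\sum c_k\chi_k\Big\|_p,\qquad\sup|c_k|\le CS(c).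
\end{equation}

\subsection*{The embedding}
Let $u_k=(\eta_kN_k)^{-1}\sum_{q\in J_k}f_q$. Then $\sum c_ku_k=F_a$ with $a^k=c_k(\eta_kN_k)^{-1}1_{[1,N_k]}$. By Lemma~\ref{lem:w}(ii) and $\eta_kN_k=2^kN_k^{1/(2p')}$,
$$\|w*a\|_p\le\sum_k\|w*a^k\|_p\le C\sum_k|c_k|2^{-k}\le CS(c).$$
By Lemma~\ref{lem:block}(iv), $\eta_k|Z_j^k(a^k)|\le C|c_k|/(1+|j|)$. Separating coordinate $0$ from the others,
$$\mathcal N(a)\le\|w*a\|_p+C\Big(\sum_j(1+|j|)^{-p}\Big)^{1/p}S(c)\le CS(c),$$
where the series converges because $p>1$. By Proposition~\ref{prop:norm} and \eqref{eq:SQ}, $\|\sum c_ku_k\|_p\le C\|\sum c_k\chi_k\|_p$. So $V:\chi_k\mapsto u_k$ extends to a bounded operator $L_p(0,1)\to X_p(f,\Lambda)$.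

\subsection*{The left inverse}
The restriction of $u_k$ to cell $0$ is close to $h_k\cos(2\pi M_kx)$ rather than to $\chi_k$, so we read off the amplitudes. Since $F_a$ determines $a$, the formula
$$R(F_a)=\sum_kc_k(a)\chi_k,\qquad c_k(a)=\eta_k\,\mathrm{Re}\,Z_0^k(a^k),$$
defines a linear map on the linear span of $(f_q)$. By \eqref{eq:SQ}, the cell $j=0$ in the definition of $\mathcal N$, and Proposition~\ref{prop:norm},
$$\|R(F_a)\|_p\le CS(c(a))\le C\Big\|\Big(\sum_k\eta_k^2|Z_0^k(a^k)|^2h_k^2\Big)^{1/2}\Big\|_{L_p(0,1)}\le C\mathcal N(a)\le C\|F_a\|_p .$$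
So $R$ extends to a bounded operator $X_p(f,\Lambda)\to L_p(0,1)$. By Lemma~\ref{lem:block}(iv), $Ru_k=\eta_k(\eta_kN_k)^{-1}N_k\chi_k=\chi_k$, hence $RV=\mathrm{id}$. By (F3), $VR$ is a bounded projection of $X_p(f,\Lambda)$ onto $V(L_p(0,1))$, which is isomorphic to $L_p(0,1)\cong L_p(\mathbb R)$. This completes the proof of Theorem~\ref{thm:small}. \qed

\begin{remark}
The hypothesis $p<2$ enters through $\alpha>0$, the interpolation between $\ell_1$ and $\ell_2$ in Lemma~\ref{lem:chirp}(iii), and the passage through $L_2$ in Lemma~\ref{lem:block}(ii). The hypothesis $p>1$ enters through $\alpha<1/p$ in Lemma~\ref{lem:w}, the decay of $N^{-1/(2p')}$ that makes \eqref{eq:N} possible, the theorems of M.~Riesz and Littlewood--Paley, the unconditionality of the Haar basis, and the convergence of $\sum_j(1+|j|)^{-p}$. The numbers $\omega_q$ only impose lower bounds on the frequencies $M_k$, which are chosen after $N_k$ and may be arbitrarily large.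
\end{remark}

\begin{thebibliography}{9}

\bibitem{OSSZ}
E. Odell, B. Sari, Th. Schlumprecht, and B. Zheng, \emph{Systems formed by translates of one element in $L_p(\mathbb R)$}, arXiv:0906.1162 (2009).

\bibitem{Titchmarsh}
Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\bibitem{Zygmund}
Zygmund, \emph{Trigonometric Series}.

\end{thebibliography}
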